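\title{Free divisors with normal crossings in codimension one}

\begin{abstract}
We prove Faber's conjecture: a free divisor in a complex manifold that is normal crossing in codimension one has only normal crossing singularities. The hypothesis enters through a single consequence, namely that the residues of logarithmic $1$-forms are holomorphic on the normalization of the divisor. Under this condition logarithmic forms pull back to logarithmic forms on a log resolution, and freeness then trivializes the logarithmic tangent bundle of the resolution along a compact exceptional component. This yields an Euler vector field with positive weights and a nilpotent Lie algebra of vector fields of weight zero, from which normal crossing coordinates can be read off. For an arbitrary reduced hypersurface we show that the residue condition is equivalent to being normal crossing in codimension one, and that in this case the normal crossing points are exactly the free points.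
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a complex manifold of dimension $n$ and let $D\subset X$ be a reduced hypersurface (divisor), with local reduced equation $h$. A holomorphic vector field $\theta$ is \emph{logarithmic along $D$} if $\theta(h)\in(h)$. Since $h$ is reduced, this says that $\theta$ is tangent to $D$ at the smooth points of $D$. The logarithmic vector fields form a coherent subsheaf $\mathrm{Der}_X(-\log D)$ of the tangent sheaf $\mathrm{Der}_X$, and the two sheaves agree off $D$. We call $D$ \emph{free at $p$} if the stalk $\mathrm{Der}_X(-\log D)_p$ is a free $\mathcal O_{X,p}$-module (necessarily of rank $n$), and a \emph{free divisor} if it is free at every point.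

The divisor $D$ is \emph{normal crossing at $p\in D$} if there are local coordinates $x_1,\dots,x_n$ centered at $p$ in which $D=\{x_1\cdots x_k=0\}$ for some $1\le k\le n$; it \emph{has only normal crossing singularities} if this holds at every point of $D$. It is \emph{normal crossing in codimension $1$} if there is a closed analytic subset $Z\subset D$ of codimension at least $2$ in $D$ (at least $3$ in $X$) such that $D\setminus Z$ has only normal crossing singularities.

A normal crossing point is a free point: the fields $x_1\partial_1,\dots,x_k\partial_k,\partial_{k+1},\dots,\partial_n$ form a basis. The converse fails already for the plane cusp (Example~\ref{ex:sharp}). The following conjecture, which we take from \cite{Liao}, says that the converse can only fail in codimension $1$.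

\medskip
\noindent\textbf{Conjecture (Faber).} \emph{A free divisor has only normal crossing singularities if and only if it is normal crossing in codimension $1$.}
\medskip

The statement is known for locally quasi-homogeneous free divisors. We prove it for all free divisors; the proof does not use the known case.

To see why one would guess this answer, consider the \emph{Jacobian ideal} $\mathcal J=(h,\partial_1h,\dots,\partial_nh)$, which does not depend on the choice of $h$ or of the coordinates and whose zero set is $\operatorname{Sing}D$. The logarithmic fields are the relations among its generators: the map $\theta\mapsto(\theta(x_1),\dots,\theta(x_n),-\theta(h)/h)$ gives an exact sequence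
\[
0\to \mathrm{Der}_X(-\log D)\to\mathcal O_X^{\,n+1}\to\mathcal O_X\to\mathcal O_X/\mathcal J\to0 .
\]
If $D$ is free at a singular point $p$, then $(\mathcal O_X/\mathcal J)_p$ has projective dimension at most $2$, hence depth at least $n-2$ by the Auslander--Buchsbaum formula, while its dimension is at most $n-2$ because $D$ is reduced. So it is Cohen--Macaulay of dimension $n-2$: the singular locus of a free divisor has pure codimension $1$ in $D$ and carries no embedded structure. It is natural to expect that a free divisor hides nothing in higher codimension. The Whitney umbrella $x^2=y^2z$ illustrates the mechanism. Its singular locus is the $z$-axis, and off the origin it factors as $(x-y\sqrt z)(x+y\sqrt z)$, so it is normal crossing in codimension $1$. At the origin $\mathcal J=(x,yz,y^2)$, and the nonzero class of $y$ in $\mathcal O/\mathcal J$ is killed by the maximal ideal; the depth is $0$, so the umbrella is not free at the origin, and in particular not normal crossing there. This heuristic, however, does not produce coordinates at the bad point, and that is the difficulty.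

For $n=2$ the set $Z$ is empty and the conjecture has no content. We replace its hypothesis by a condition which is meaningful in every dimension and is better suited to cohomological arguments. Let $\Omega^1_X(\log D)$ be the sheaf of \emph{logarithmic $1$-forms}, the meromorphic $1$-forms $\omega$ such that $h\omega$ and $h\,d\omega$ are holomorphic. Near a smooth point of $D=\{z=0\}$ such a form can be written $\omega=a\,dz/z+(\text{holomorphic})$, and the \emph{residue} $\rho(\omega)=a|_D$ is a well-defined holomorphic function on the smooth locus $D_{\mathrm{reg}}$ (see Section~\ref{sec:log}). Let $\pi:\tilde D\to D$ be the normalization. The condition is: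
\begin{itemize}
\item[(W)] for every open $U\subset X$ and every $\omega\in\Omega^1_X(\log D)(U)$, the residue $\rho(\omega)$ extends to a holomorphic function on $\pi^{-1}(U\cap D)$.
\end{itemize}

\begin{theorem}\label{thm:main}
For a free divisor $D$ the following are equivalent:
\begin{itemize}
\item[(a)] $D$ has only normal crossing singularities;
\item[(b)] $D$ is normal crossing in codimension $1$;
\item[(c)] condition \emph{(W)} holds;
\item[(d)] the Jacobian ideal $\mathcal J$ is radical.
\end{itemize}
In particular, Faber's conjecture holds.
\end{theorem}

The core of the paper is the following local statement.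

\begin{theorem}\label{thm:local}
Let $p\in D$. If $D$ is free at $p$ and \emph{(W)} holds in a neighborhood of $p$, then $D$ is normal crossing at $p$.
\end{theorem}

It also determines what (W) means without any freeness assumption.

\begin{theorem}\label{thm:general}
Let $D$ be an arbitrary reduced hypersurface. Then \emph{(W)} holds if and only if $D$ is normal crossing in codimension $1$. In this case the set of points at which $D$ is not normal crossing is exactly the set of points at which $D$ is not free.
\end{theorem}

\begin{example}[Sharpness]\label{ex:sharp}
If $D$ is normal crossing at $p$, the lowest-order form of $h$ at $p$ is a product of linearly independent linear forms. We use this to exclude normal crossings in two families.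

(i) \emph{Freeness cannot be dropped.} The hypersurface $x_1^2+x_2^2+x_3^2=0$ in $\mathbb C^n$, $n\ge3$, is smooth outside $\{x_1=x_2=x_3=0\}$, which has codimension $2$ in $D$. It is not normal crossing at $0$, since a quadratic form of rank $3$ is irreducible.

(ii) \emph{The codimension cannot be lowered.} Let $h=x^2-y^3$ on $\mathbb C^2\times\mathbb C^{n-2}$. The fields $\chi=3x\partial_x+2y\partial_y$ and $\eta=3y^2\partial_x+2x\partial_y$ satisfy $\chi(h)=6h$, $\eta(h)=0$, and the determinant of their coefficients is $6h$. Together with the coordinate fields of $\mathbb C^{n-2}$ they form a basis by Saito's criterion (S2) below, so $D$ is free. It is smooth outside $\{x=y=0\}$, which has codimension $1$ in $D$, and it is not normal crossing along that set, since the lowest-order form is $x^2$.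
\end{example}

\subsection*{Plan of the proof}
Let $L=\mathrm{Der}_X(-\log D)_p$ and $\mathfrak m=\mathfrak m_p$. After splitting off trivial factors, every element of $L$ vanishes at $p$, and $\mathfrak g=L/\mathfrak mL$ is a Lie algebra of dimension $n$. For $D=\{x_1\cdots x_n=0\}$ it is the abelian algebra spanned by the $x_i\partial_i$. The proof recovers this picture by studying $\mathfrak g$ on a compact manifold. Take a log resolution $f:(Y,E)\to(X,D)$ in which $f^{-1}(p)$ is a divisor, and a component $E_0$ of $f^{-1}(p)$. Logarithmic fields lift to $(Y,E)$ by functoriality of resolution; logarithmic forms pull back to logarithmic forms by (W) and a vanishing lemma. A basis and its dual basis therefore give dual frames on $Y$, and $\mathrm{Der}_Y(-\log E)|_{E_0}$ is the trivial bundle with fiber $\mathfrak g$ (Sections~\ref{sec:blowup} and~\ref{sec:resolution}). The field $z\partial_z$ normal to $E_0$ then comes from an element $\chi\in L$ which is central in $\mathfrak g$, and Hodge theory on $E_0$ makes $\mathfrak g$ nilpotent (Section~\ref{sec:euler}). The field $\chi$ is an Euler field with positive weights, $D$ is weighted homogeneous,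 and $L$ has a basis of weight $0$ (Section~\ref{sec:weights}). Finally each branch of $D$ singles out a central semisimple element of $\mathfrak g$ that vanishes along it, and diagonalizing these elements gives the coordinates (Section~\ref{sec:coordinates}). Section~\ref{sec:lines} shows these steps for lines in the plane, and Section~\ref{sec:global} derives Theorems~\ref{thm:main} and~\ref{thm:general}.

\section{Logarithmic forms and residues}\label{sec:log}

Everything is local and analytic. If $X$ is a nonsingular complex algebraic variety, local coordinates mean analytic (equivalently, \'etale) coordinates, and we pass to the associated manifold. This does not affect freeness: $\mathrm{Der}_X(-\log D)$ is the kernel of $\mathrm{Der}_X\to\mathcal O_D(D)$, locally $\theta\mapsto\theta(h)|_D$, so its formation commutes with analytification, which is faithfully flat on local rings; and a finitely generated module is free if and only if it becomes free after a faithfully flat local extension. All results therefore hold in the algebraic setting as well.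

We use three facts from Saito's paper \cite{Saito}.
\begin{itemize}
\item[(S1)] The sheaves $\mathrm{Der}_X(-\log D)$ and $\Omega^1_X(\log D)$ are reflexive, and dual to each other under contraction $(\omega,\theta)\mapsto\omega(\theta)$.
\item[(S2)] (Saito's criterion.) Elements $\theta_1,\dots,\theta_n$ of $\mathrm{Der}_X(-\log D)_p$ form a basis if and only if $\det(\theta_i(x_j))$ is a unit times $h$.
\item[(S3)] If $D=\{x_1\cdots x_k=0\}$, then $\Omega^1_X(\log D)$ is free on $dx_i/x_i$ $(i\le k)$ and $dx_j$ $(j>k)$, and $\mathrm{Der}_X(-\log D)$ is free on the dual basis $x_i\partial_i$, $\partial_j$.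
\end{itemize}
By (S3) with $k=1$, a logarithmic form at a smooth point of $D=\{z=0\}$ is $a\,dz/z+(\text{holomorphic})$. The function $a|_D$ is determined by the form, because $a\,dz/z$ is holomorphic only if $z$ divides $a$; and it does not depend on $z$, because $d(uz)/(uz)=dz/z+du/u$ for a unit $u$. Thus the residue is well defined, it is $\mathcal O_X$-linear, and it vanishes exactly when the form is holomorphic at the smooth points of $D$.

We shall use the two Riemann extension theorems. On a normal complex space, a holomorphic function defined off a nowhere dense analytic subset extends if it is locally bounded near that subset, and it extends unconditionally if the subset has codimension at least $2$; the second statement applies also to sections of a locally free sheaf. Since $\pi$ is finite, hence proper, and is an isomorphism over $D_{\mathrm{reg}}$, the first theorem gives a reformulation that does not mention the normalization: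
\begin{equation}\label{eq:bounded}
\text{(W)}\iff\text{every }\rho(\omega)\text{ is bounded on }K\cap D_{\mathrm{reg}}\text{ for every compact }K\subset U\cap D .
\end{equation}

\begin{lemma}\label{lem:ncW}
If $D$ is normal crossing in codimension $1$, then \emph{(W)} holds.
\end{lemma}

\begin{proof}
Let $Z$ be as in the definition. Near a point of $D\setminus Z$ write $\omega=\sum_{i\le k}a_i\,dx_i/x_i+(\text{holomorphic})$ by (S3). The normalization is the disjoint union of the branches $\{x_i=0\}$, and on the $i$-th branch $\rho(\omega)=a_i|_{x_i=0}$ is holomorphic. So $\rho(\omega)$ is holomorphic off $\pi^{-1}(Z)$, which has codimension at least $2$ in the normal space $\tilde D$ because $\pi$ is finite. The second extension theorem applies.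
\end{proof}

A divisor $E$ in a manifold $Y$ is \emph{simple normal crossing} (snc) if it has only normal crossing singularities and its irreducible components $E_j$ are smooth. If $F\subset E$ is a union of components, then (S3) shows that the residues along the remaining components form an exact sequence
\begin{equation}\label{eq:residue}
0\to\Omega^1_Y(\log F)\to\Omega^1_Y(\log E)\to\bigoplus_{E_j\not\subset F}\mathcal O_{E_j}\to0 .
\end{equation}

\section{A model: lines in the plane}\label{sec:lines}

Let $D\subset\mathbb C^2$ be a union of $m\ge2$ distinct lines through the origin, none of them the line $x=0$. Then $h=x^mP(y/x)$, where $P$ is a polynomial of degree $m$ with simple roots $u_1,\dots,u_m$. The fields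
\[
\chi=x\partial_x+y\partial_y,\qquad \eta=h_x\partial_y-h_y\partial_x
\]
satisfy $\chi(h)=mh$ and $\eta(h)=0$, and their determinant is $xh_x+yh_y=mh$. By (S2) they form a basis, so $D$ is free for every $m$, while it is normal crossing only for $m=2$. The dual basis of $\Omega^1(\log D)$ is
\[
\omega_1=\frac{dh}{mh},\qquad \omega_2=\frac{x\,dy-y\,dx}{mh}.
\]
Blow up the origin. In the chart $x=z$, $y=zu$ the exceptional curve is $E_0=\{z=0\}$, we have $f^*h=z^mP(u)$, and $\mathrm{Der}_Y(-\log E)$ has the frame $z\partial_z$, $P\partial_u$, where $E=f^{-1}(D)$. From $x\,dy-y\,dx=z^2du$, $\eta(z)=-h_y=-z^{m-1}P'(u)$ and $\eta(u)=mh/x^2=mz^{m-2}P(u)$ we obtain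
\[
f^*\omega_1=\frac{dz}{z}+\frac{dP}{mP},\qquad f^*\omega_2=z^{2-m}\frac{du}{mP},\qquad
\chi_Y=z\partial_z,\qquad \eta_Y=z^{m-2}\bigl(mP\partial_u-P'\,z\partial_z\bigr).
\]
The number $m-2$ appears in several guises.
\begin{itemize}
\item The residue of $\omega_1$ is $1/m$, and the residue of $\omega_2$ on the line $u=u_i$ is $z^{2-m}/(mP'(u_i))$. So (W) holds if and only if $m=2$.
\item The form $f^*\omega_2$ is logarithmic along $E_0$ if and only if $m=2$. A pole of the residue on the strict transform and an excessive pole along the exceptional curve are the same thing.
\item The lifts $\chi_Y,\eta_Y$ are logarithmic for every $m$, but they form a frame along $E_0$ only if $m=2$. Correspondingly, the vector fields on $E_0=\mathbb P^1$ vanishing at the $m$ marked points form the line bundle $\mathcal O(2-m)$, which is trivial only if $m=2$.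
\item We have $[\chi,\eta]=(m-2)\eta$. So $\chi$ is central in $\mathfrak g=\mathbb C\chi\oplus\mathbb C\eta$, and the basis has weight $0$, only if $m=2$.
\end{itemize}
For $m=2$, choose coordinates with $h=xy$, so that $\eta=y\partial_y-x\partial_x$. The coordinates can be recovered from $\mathfrak g$ alone. At the point $q=(0,1)$ of the branch $x=0$ exactly one line of elements of $\mathfrak g$ vanishes, spanned by $\frac12(\chi-\eta)=x\partial_x$. This field vanishes along the whole branch, and its eigenfunction $x$ is the equation of the branch.

For the cusp of Example~\ref{ex:sharp}(ii) with $n=2$ the same pattern appears. The form dual to $\eta$ is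
\[
\omega_2=\frac{3x\,dy-2y\,dx}{6h}=\frac{dy}{2x}-\frac{y}{6x}\,\frac{dh}{h},
\]
whose residue on the normalization $x=t^3$, $y=t^2$ is $-1/(6t)$. So (W) fails, and $[\chi,\eta]=\eta$.

In general three things are missing. There is no formula relating residues to poles along the exceptional divisor; a cohomological argument takes its place. No Euler field is given in advance; it must be found on the resolution. And for $n\ge3$ the quotient $\mathfrak g/\mathbb C\chi$ has dimension at least $2$, so its commutativity needs a proof.

\section{Logarithmic forms on a blow-up}\label{sec:blowup}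

To show that $f^*\omega$ is logarithmic on a resolution, we shall first construct on $Y$ a logarithmic form with the same residues along the strict transform of $D$, and then compare. By \eqref{eq:residue} the obstruction lies in $H^1(Y,\Omega^1_Y(\log F))$, where $F$ is the exceptional divisor. Without the poles along $F$ this group would not vanish: each blow-up contributes the first Chern class of its exceptional divisor. The following lemma says that this class is the only contribution, and that allowing a logarithmic pole kills it.

A closed submanifold $C$ is \emph{snc with} a divisor $F$ if near every point there are coordinates in which $C$ is a coordinate subspace (or empty) and $F$ is a union of coordinate hyperplanes.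

\begin{lemma}\label{lem:blowup}
Let $g:W'\to W$ be the blow-up of a manifold along a closed submanifold $C$ of codimension $c\ge2$ which is snc with a divisor $F$, and let $F'=g^{-1}(F\cup C)$, reduced. Then
\[
g_*\Omega^1_{W'}(\log F')=\Omega^1_W(\log F),\qquad R^1g_*\Omega^1_{W'}(\log F')=0 .
\]
\end{lemma}

\begin{proof}
The statement is local on $W$, so let $W$ have coordinates $x_1,\dots,x_n$ with $C=\{x_1=\dots=x_c=0\}$ and $F=\bigcup F_j$ a union of coordinate hyperplanes. The manifold $W'$ is covered by charts $W'_a$, $1\le a\le c$, with coordinates $t_a=x_a$, $u_b=x_b/x_a$ ($b\le c$, $b\neq a$) and $x_{c+1},\dots,x_n$; the exceptional divisor $G$ is $\{t_a=0\}$. In each chart every $x_j$ is a product of coordinates, so $F'=G\cup\bigcup F'_j$ is snc, where $F_j'$ is the strict transform of $F_j$.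

\emph{Direct image.} If $F_j=\{x_j=0\}$, then $g^*(dx_j/x_j)$ is a sum of logarithmic differentials of equations of components of $F'$, so logarithmic forms pull back to logarithmic forms. Conversely, a section of $g_*\Omega^1_{W'}(\log F')$ is a section of the locally free sheaf $\Omega^1_W(\log F)$ off $C$. It extends across $C$ because $c\ge2$, and the pullback of the extension agrees with the given section off $G$, hence everywhere.

\emph{Reduction to a connecting map.} Recall that $R^q\mathcal O=0$ for $q>0$ for the blow-up of a manifold along a submanifold and for a projective bundle. The map $F'_j\to F_j$ is the blow-up along the coordinate subspace $F_j\cap C$ (an isomorphism if this has codimension $1$ in $F_j$), and $G=C\times\mathbb P^{c-1}$. So $R^1g_*\mathcal O_{F'_j}=R^1g_*\mathcal O_G=0$. The long exact sequence of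
\[
0\to\Omega^1_{W'}\to\Omega^1_{W'}(\log F')\to\mathcal O_G\oplus\bigoplus_j\mathcal O_{F'_j}\to0
\]
shows that it suffices to prove that the connecting map $\delta:g_*\mathcal O_G=\mathcal O_C\to R^1g_*\Omega^1_{W'}$ is onto.

\emph{The target.} The sequence $0\to g^*\Omega^1_W\to\Omega^1_{W'}\to\Omega^1_{W'/W}\to0$ is exact; the first map is injective because it is an isomorphism off $G$ and $g^*\Omega^1_W$ is locally free. By the projection formula $R^qg_*g^*\Omega^1_W=\Omega^1_W\otimes R^qg_*\mathcal O_{W'}=0$ for $q=1,2$, so $R^1g_*\Omega^1_{W'}\cong R^1g_*\Omega^1_{W'/W}$. In the chart $W'_a$ the sheaf $\Omega^1_{W'/W}$ is the quotient of $\Omega^1_{W'}$ by $dt_a$, $d(t_au_b)$ and $dx_j$ ($j>c$); it is generated by the $du_b$ with the relations $t_a\,du_b=0$. The sheaf $\Omega^1_{G/C}$ is free over $\mathcal O_{W'}/(t_a)$ on the same $du_b$, so the canonical surjection $\Omega^1_{W'/W}\to\Omega^1_{G/C}$ is an isomorphism. Therefore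
\[
R^1g_*\Omega^1_{W'}\cong R^1g_*\Omega^1_{G/C}=\mathcal O_C\otimes_{\mathbb C}H^1(\mathbb P^{c-1},\Omega^1)\cong\mathcal O_C ,
\]
and $H^1(\mathbb P^{c-1},\Omega^1)=\mathbb C$ is spanned by $c_1(\mathcal O(1))$, the class (up to sign) of the \v Cech cocycle $d\log(X_a/X_b)$ in homogeneous coordinates $X_1,\dots,X_c$.

\emph{The map.} On $W'_a$ the form $dt_a/t_a$ has residue $1$ along $G$ and residue $0$ along the $F'_j$. So $\delta(1)$ is, up to sign, the class of the cocycle $d\log(t_a/t_b)$. The function $t_a/t_b=x_a/x_b$ restricts to $X_a/X_b$ on $G$, so $\delta(1)$ generates $\mathcal O_C$. Since $\delta$ is $\mathcal O_W$-linear, it is onto.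
\end{proof}

\section{Passage to a resolution}\label{sec:resolution}

We begin the proof of Theorem~\ref{thm:local}, by induction on $n$. For $n=1$ the divisor is a point, which is normal crossing. Let $n\ge2$, and write $\mathcal O=\mathcal O_{X,p}$, $\mathfrak m=\mathfrak m_p$, $L=\mathrm{Der}_X(-\log D)_p$.

\subsection*{Splitting off a trivial factor}

\begin{lemma}\label{lem:product}
Assume Theorem~\ref{thm:local} in dimension $n-1$. Then it holds in dimension $n$ whenever some $\theta\in L$ has $\theta(p)\ne0$.
\end{lemma}

\begin{proof}
Choose coordinates centered at $p$ with $\theta=\partial_n$. The equation $\partial_nh=ah$ integrates to $h=\exp\bigl(\int_0^{x_n}a\,dx_n\bigr)h_1$ with $h_1=h|_{x_n=0}$, a function of $x'=(x_1,\dots,x_{n-1})$. So $h_1$ is a reduced equation of $D$, and locally $D=D_1\times\mathbb C$ with $D_1=\{h_1=0\}\subset\mathbb C^{n-1}$ reduced.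

We have $L=\mathcal O\partial_n\oplus K$, where $K$ consists of the fields $\sum_{i<n}a_i\partial_i$ with $\sum a_i\partial_ih_1\in(h_1)$. As a direct summand of a free module over a local ring, $K$ is free. Setting $x_n=0$ defines a map from $K$ to $L_1=\mathrm{Der}(-\log D_1)_0$, which is onto because an element of $L_1$ may be regarded as a field independent of $x_n$. Its kernel is $x_nK$: if $a_i=x_nb_i$ for all $i$, then $h_1$ divides $x_n\sum b_i\partial_ih_1$, and $x_n$ is a prime not dividing $h_1$, so $\sum b_i\partial_i\in K$. Hence $L_1=K/x_nK$ is free over $\mathcal O/(x_n)$.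

A logarithmic form $\omega_1$ along $D_1$ pulls back to a logarithmic form along $D$ with residue $(x',x_n)\mapsto\rho(\omega_1)(x')$. By \eqref{eq:bounded}, (W) for $D$ implies (W) for $D_1$. So $D_1$ is normal crossing at $0$, and so is $D$.
\end{proof}

\emph{From now on $n\ge2$ and every element of $L$ vanishes at $p$.} We shrink $X$ to a ball around $p$, relatively compact in a coordinate chart on which $h$ is defined, such that (W) holds on $X$ and $\mathrm{Der}_X(-\log D)$ has a basis $\theta_1,\dots,\theta_n$ on $X$. Let $\omega_1,\dots,\omega_n$ be the dual basis of $\Omega^1_X(\log D)$, given by (S1). For $\theta,\xi\in L$ and $a\in\mathfrak m$ we have $[\theta,a\xi]=\theta(a)\xi+a[\theta,\xi]$ with $\theta(a)\in\mathfrak m$. So $\mathfrak mL$ is a Lie ideal of $L$, and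
\[
\mathfrak g=L/\mathfrak mL
\]
is a complex Lie algebra of dimension $n$.

\subsection*{The resolution}
We need a resolution that is preserved by the local flows of logarithmic fields. We use functorial principalization \cite{BM,Wlodarczyk}, \cite[3.35 and 3.44]{Kollar} in the following form. Consider pairs $(M,J)$, where $J$ is a coherent ideal sheaf on $M$ that is nowhere zero, and $M$ is a relatively compact open subset of a complex manifold to which $J$ extends.

\begin{theorem}[Functorial principalization]\label{thm:principal}
To each such pair is assigned a finite sequence of blow-ups $M_r\to\dots\to M_0=M$, with maps $g_i:M_{i+1}\to M_i$ and smooth centers $C_i\subset M_i$, such that: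
\begin{itemize}
\item[(P1)] $C_i$ lies over the zero set of $J$ and is snc with $B_i$, where $B_0=\emptyset$ and $B_{i+1}=g_i^{-1}(B_i\cup C_i)$;
\item[(P2)] $J\mathcal O_{M_r}$ is the ideal of a divisor with snc support;
\item[(P3)] for an open embedding $\varphi:M'\to M$ with $\varphi^*J=J'$, the sequence of $(M',J')$ is the pullback of the sequence of $(M,J)$, with the blow-ups in empty centers deleted.
\end{itemize}
Components of $C_i$ of codimension $1$ are allowed; along them $g_i$ is an isomorphism.
\end{theorem}

Apply this to $M=X$ and $J=h\cdot\mathfrak m_p$, where $\mathfrak m_p$ now denotes the ideal sheaf of the point $p$. The zero set of $J$ is $D$; the factor $\mathfrak m_p$ is there to force a compact divisor over $p$. Write $Y=X_r\to\dots\to X_0=X$, $f_i:X_i\to X$, $f=f_r$. The maps $f_i$ are proper and are isomorphisms over $X\setminus D$. Let $E=f^{-1}(D)$, reduced; by (P2) it is an snc divisor, with components $E_j$.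

\emph{The exceptional divisor.} Let $C'_i$ be the union of the components of $C_i$ of codimension at least $2$, and put $F_0=\emptyset$, $F_{i+1}=g_i^{-1}(F_i\cup C'_i)$, $F=F_r$. Each $F_i$ is a hypersurface contained in $B_i$, so $C_i$ is snc with $F_i$, and $F$ is a union of components of $E$. The image $f(F)=\bigcup_if_i(C'_i)$ is analytic of dimension at most $n-2$. If $y\notin F$, the image of $y$ in each $X_i$ avoids $C'_i$, so each $g_i$ is an isomorphism over a neighborhood of that image, and by induction on $i$ the map $f$ is an isomorphism over a neighborhood of $f(y)$. Hence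
\begin{equation}\label{eq:iso}
f^{-1}(f(F))=F\quad\text{and}\quad f:Y\setminus F\to X\setminus f(F)\text{ is an isomorphism.}
\end{equation}

\emph{The compact component.} The ideal $J\mathcal O_Y=(f^*h)\cdot\mathfrak m_p\mathcal O_Y$ is locally principal and $f^*h$ is a nonzerodivisor, so $\mathfrak m_p\mathcal O_Y$ is locally principal. Thus $f^{-1}(p)$ is a nonempty hypersurface contained in $E$, that is, a union of components of $E$. Fix one of them and call it $E_0$. A finite composition of blow-ups is projective over a neighborhood of $p$, so $f^{-1}(p)$ is projective and $E_0$ is a connected projective manifold of dimension $n-1$. Put $\partial=E_0\cap\bigcup_{j\ne0}E_j$, an snc divisor in $E_0$ (possibly empty).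

\subsection*{Forms pull back to logarithmic forms}

\begin{proposition}\label{prop:forms}
For every $\omega\in\Omega^1_X(\log D)(X)$, the form $f^*\omega$ is a section of $\Omega^1_Y(\log E)$.
\end{proposition}

\begin{proof}
\emph{Vanishing.} Put $\mathcal A_i=\Omega^1_{X_i}(\log F_i)$. Lemma~\ref{lem:blowup}, applied near each component of $C'_i$, gives $g_{i*}\mathcal A_{i+1}=\mathcal A_i$ and $R^1g_{i*}\mathcal A_{i+1}=0$; away from $C'_i$ the map $g_i$ is an isomorphism identifying $F_{i+1}$ with $F_i$. The low-degree terms of the Leray spectral sequence,
\[
0\to R^1f_{i*}(g_{i*}\mathcal A_{i+1})\to R^1f_{i+1,*}\mathcal A_{i+1}\to f_{i*}R^1g_{i*}\mathcal A_{i+1},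
\]
give $R^1f_{i+1,*}\mathcal A_{i+1}\cong R^1f_{i*}\mathcal A_i$. Starting from $\mathcal A_0=\Omega^1_X$ and $f_0=\mathrm{id}$ we find $f_*\mathcal A_r=\Omega^1_X$ and $R^1f_*\mathcal A_r=0$. Hence $H^1(Y,\Omega^1_Y(\log F))=H^1(X,\Omega^1_X)=0$, because a ball is Stein.

\emph{Residues.} Let $E_j\not\subset F$. By \eqref{eq:iso}, $f$ maps $E_j\setminus F$ isomorphically onto a hypersurface of $X\setminus f(F)$ contained in $D$. Since $\operatorname{Sing}D$ has codimension at least $2$ in $X$, the set $A_j=E_j\cap(F\cup f^{-1}(\operatorname{Sing}D))$ is a proper analytic subset of the connected manifold $E_j$. The function $\rho(\omega)\circ f$ is holomorphic on $E_j\setminus A_j$. By (W) in the form \eqref{eq:bounded} it is bounded on $K\setminus A_j$ for compact $K\subset E_j$, so it extends to a holomorphic function $r_j$ on $E_j$.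

\emph{Comparison.} By \eqref{eq:residue} and the vanishing there is $\eta\in H^0(Y,\Omega^1_Y(\log E))$ with residue $r_j$ along each $E_j\not\subset F$. On $X\setminus f(F)$ put $\alpha=\omega-(f^{-1})^*\eta$. At points of $D_{\mathrm{reg}}\setminus f(F)$ this is a logarithmic form along $D$ with residue $0$, so $\alpha$ is holomorphic off $f(F)\cup\operatorname{Sing}D$. This set has codimension at least $2$, so $\alpha$ extends to a holomorphic form on $X$. Then $f^*\omega=\eta+f^*\alpha$ is logarithmic along $E$.
\end{proof}

Apart from its inheritance in Lemma~\ref{lem:product}, this is the only use of (W). For $m\ge3$ lines the proposition fails, as we saw in Section~\ref{sec:lines}.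

\subsection*{Vector fields lift to logarithmic vector fields}
A \emph{lift} of a vector field $\theta$ on $X$ to $X_i$ is a holomorphic vector field on $X_i$ that coincides with $\theta$ on the dense open set $f_i^{-1}(X\setminus D)\cong X\setminus D$; it is unique if it exists. A field lifts to a blow-up if it is tangent to the center. Tangency comes from (P3), since the flow of $\theta$ preserves $J$. The one delicate point is that (P3) deletes empty centers, so we must localize in such a way that the indices of the centers are not shifted.

\begin{proposition}\label{prop:fields}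
Every $\theta\in\mathrm{Der}_X(-\log D)(X)$ has a lift $\theta_Y$ to $Y$, and $\theta_Y$ is a section of $\mathrm{Der}_Y(-\log E)$.
\end{proposition}

\begin{proof}
Suppose that $\theta$ has a lift $\theta^{(i)}$ to $X_i$. Let $c\in C_i$ and $q=f_i(c)$; we show that $\theta^{(i)}$ is tangent to $C_i$ near $c$.

Let $I=\{k: q\in f_k(C_k)\}$, so $i\in I$. The sets $f_k(C_k)$ are closed, so $q$ has an open neighborhood $V$ disjoint from $f_k(C_k)$ for all $k\notin I$. Choose a neighborhood $X'$ of $q$, relatively compact in $V$, and $\varepsilon>0$ such that for real $|t|<\varepsilon$ the flow $\varphi_t:X'\to V$ of $\theta$ is an open embedding and $q\in\varphi_t(X')$.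

The flow preserves $J$. Indeed, if $\theta(h)=ah$, then $h\circ\varphi_t=\exp\bigl(\int_0^ta\circ\varphi_s\,ds\bigr)h$. And since $\theta(p)=0$, the only trajectory through $p$ is constant, so $\varphi_t^{-1}(p)=X'\cap\{p\}$ and $\varphi_t^*\mathfrak m_p=\mathfrak m_p|_{X'}$. Thus $\varphi_t^*J=J|_{X'}$. By (P3), applied to $\varphi_t$ and to the inclusion $X'\subset X$, the pullback of our sequence under $\varphi_t$ and its restriction to $X'$ agree after the deletion of empty centers. In both sequences the $k$-th center is empty for $k\notin I$, because $X'$ and $\varphi_t(X')$ lie in $V$, and nonempty for $k\in I$, because both sets contain $q$. So the indices match, and $\varphi_t$ lifts to an isomorphism $\Phi_t:f_i^{-1}(X')\to f_i^{-1}(\varphi_t(X'))$ which maps $C_i$ to $C_i$.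

The flow $\Psi_t$ of $\theta^{(i)}$ is defined near $c$ for small $t$ and also covers $\varphi_t$. As $\varphi_t$ preserves the complement of $D$, over which $f_i$ is injective, $\Psi_t=\Phi_t$ off $f_i^{-1}(D)$, and then everywhere near $c$ by continuity. So $\Psi_t$ maps $C_i$ into $C_i$ near $c$. For $u$ in the ideal of $C_i$ we get $\theta^{(i)}(u)|_{C_i}=\frac{d}{dt}\big|_{t=0}(u\circ\Psi_t)|_{C_i}=0$; that is, $\theta^{(i)}$ preserves the ideal $(x_1,\dots,x_c)$ of $C_i$. In a chart $x_a=t_a$, $x_b=t_au_b$ of the blow-up this ideal becomes $(t_a)$, so $\theta^{(i)}(x_a)/t_a$ and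
\[
\theta^{(i)}(u_b)=\frac{\theta^{(i)}(x_b)}{t_a}-u_b\,\frac{\theta^{(i)}(x_a)}{t_a}
\]
are holomorphic. Hence $\theta^{(i)}$ lifts to $X_{i+1}$, and by induction $\theta_Y$ exists.

Locally $f^*h=u\prod_jz_j^{m_j}$ with $u$ a unit and all $m_j\ge1$, where the $z_j$ are coordinates defining the local components of $E$. Since $\theta_Y(f^*h)=f^*a\cdot f^*h$, the sum $\sum_jm_j\theta_Y(z_j)/z_j$ is holomorphic. Multiplying by $\prod_kz_k$ shows that the prime $z_j$ divides $\theta_Y(z_j)\prod_{k\ne j}z_k$, hence divides $\theta_Y(z_j)$. So $\theta_Y$ is logarithmic along $E$.
\end{proof}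

For a germ $\theta=\sum a_i\theta_i\in L$ put $\theta_Y=\sum f^*a_i\cdot\theta_{i,Y}$; it is defined on a neighborhood of $E_0$. By density of $Y\setminus E$ we have $\theta_Y(f^*u)=f^*\theta(u)$ and $[\theta,\xi]_Y=[\theta_Y,\xi_Y]$.

\begin{corollary}\label{cor:frame}
The fields $\theta_{1,Y},\dots,\theta_{n,Y}$ form a frame of $\mathrm{Der}_Y(-\log E)$, and $\theta\mapsto\theta_Y|_{E_0}$ induces an isomorphism of vector bundles
\begin{equation}\label{eq:trivial}
\mathfrak g\otimes_{\mathbb C}\mathcal O_{E_0}\;\cong\;\mathcal T:=\mathrm{Der}_Y(-\log E)\otimes\mathcal O_{E_0}.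
\end{equation}
In particular $\mathfrak g\cong H^0(E_0,\mathcal T)$ as vector spaces.
\end{corollary}

\begin{proof}
By Propositions~\ref{prop:forms} and~\ref{prop:fields}, the $f^*\omega_i$ and the $\theta_{j,Y}$ are sections of the dual rank $n$ bundles $\Omega^1_Y(\log E)$ and $\mathrm{Der}_Y(-\log E)$, and $(f^*\omega_i)(\theta_{j,Y})=\delta_{ij}$. So both families are linearly independent in every fiber. Since $f(E_0)=\{p\}$, the restriction of $\sum f^*a_i\cdot\theta_{i,Y}$ to $E_0$ is $\sum a_i(p)\,\theta_{i,Y}|_{E_0}$, which gives \eqref{eq:trivial}. The last claim holds because $E_0$ is compact and connected.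
\end{proof}

Note that $\theta_Y|_{E_0}$ denotes a section of the rank $n$ bundle $\mathcal T$, which remembers more than the vector field induced on $E_0$. The difference is the subject of the next section.

\section{The Euler field and the Lie algebra $\mathfrak g$}\label{sec:euler}

Near a point of $E_0$ choose coordinates $(z,y_1,\dots,y_{n-1})$ with $E_0=\{z=0\}$ and $E=\{zy_1\cdots y_l=0\}$. Then $\mathrm{Der}_Y(-\log E)$ has the frame $z\partial_z,\delta_1,\dots,\delta_{n-1}$, where $\delta_k=y_k\partial_{y_k}$ for $k\le l$ and $\delta_k=\partial_{y_k}$ for $k>l$. A logarithmic field is tangent to $E_0$ and induces a vector field on $E_0$; the fields induced by the $\delta_k$ form a frame of $\mathrm{Der}_{E_0}(-\log\partial)$, and $z\partial_z$ induces $0$. This gives an exact sequence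
\begin{equation}\label{eq:euler}
0\to\mathcal K\to\mathcal T\to\mathrm{Der}_{E_0}(-\log\partial)\to0
\end{equation}
in which the line bundle $\mathcal K$ is locally generated by $z\partial_z|_{E_0}$.

\begin{lemma}\label{lem:euler}
The local sections $z\partial_z|_{E_0}$ glue to a global generator $e$ of $\mathcal K$. There is $\chi\in L$ such that in every chart as above
\begin{equation}\label{eq:chi}
\chi_Y=z\partial_z+z\xi\quad\text{near }E_0,\qquad \xi\in\mathrm{Der}_Y(-\log E).
\end{equation}
Its class $\bar\chi\in\mathfrak g$ is nonzero.
\end{lemma}

\begin{proof}
Let the logarithmic field $\kappa$ represent a local section of $\mathcal K$, so that $\kappa(u)|_{E_0}=0$ for every function $u$. For a unit $u$ we have $\kappa(uz)/(uz)=\kappa(z)/z+\kappa(u)/u$, so $(\kappa(z)/z)|_{E_0}$ does not depend on the equation $z$. This defines a map $\mathcal K\to\mathcal O_{E_0}$ that sends $z\partial_z|_{E_0}$ to $1$ in every chart; it is an isomorphism, and $e$ is the preimage of $1$. By Corollary~\ref{cor:frame}, $e=\chi_Y|_{E_0}$ for some $\chi\in L$ with $\bar\chi\ne0$, and this equation is \eqref{eq:chi}.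
\end{proof}

\begin{remark}\label{rem:quadric}
The section $e$ exists on any log resolution; freeness is what makes $\mathcal T$ trivial. For the cone $x_1^2+x_2^2+x_3^2=0$ in $\mathbb C^3$ condition (W) holds by Lemma~\ref{lem:ncW}, and the blow-up of the origin is a log resolution with $E_0=\mathbb P^2$ and $\partial$ a conic. By \eqref{eq:euler}, $\det\mathcal T=\mathcal O(3-2)=\mathcal O(1)$, so $\mathcal T$ is not trivial.
\end{remark}

\begin{lemma}\label{lem:central}
$[\chi,L]\subset\mathfrak mL$; that is, $\bar\chi$ is central in $\mathfrak g$.
\end{lemma}

\begin{proof}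
Let $\theta\in L$ and write locally $\theta_Y=a\,z\partial_z+\sum b_k\delta_k$. Since $z\partial_z$ commutes with itself and with the $\delta_k$, and $\theta_Y(z)=az$,
\[
[z\partial_z,\theta_Y]=z\Bigl(\partial_z(a)\,z\partial_z+\sum_k\partial_z(b_k)\,\delta_k\Bigr),\qquad
[z\xi,\theta_Y]=z\bigl([\xi,\theta_Y]-a\,\xi\bigr).
\]
Both lie in $z\,\mathrm{Der}_Y(-\log E)$. So $[\chi,\theta]_Y=[\chi_Y,\theta_Y]$ restricts to $0$ in $\mathcal T$, and $[\chi,\theta]\in\mathfrak mL$ by Corollary~\ref{cor:frame}.
\end{proof}

The quotient $\mathfrak g/\mathbb C\bar\chi$ acts on the pair $(E_0,\partial)$ by a global frame of logarithmic fields. Here projectivity enters, through Deligne's theorem \cite[Cor.~3.2.14]{Deligne}: \emph{on a smooth projective variety, every global logarithmic form along a normal crossing divisor is closed.}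

\begin{proposition}\label{prop:nilpotent}
$[\mathfrak g,\mathfrak g]\subset\mathbb C\bar\chi$, and therefore $[\mathfrak g,[\mathfrak g,\mathfrak g]]=0$.
\end{proposition}

\begin{proof}
Sending $\theta\in L$ to the vector field induced by $\theta_Y$ on $E_0$ defines a Lie algebra homomorphism $r:\mathfrak g\to H^0(E_0,\mathrm{Der}_{E_0}(-\log\partial))$. By \eqref{eq:euler} its kernel corresponds to $H^0(E_0,\mathcal K)=\mathbb Ce$, so $\ker r=\mathbb C\bar\chi$. Complete $\bar\chi$ to a basis $\bar\chi,\gamma_1,\dots,\gamma_{n-1}$ of $\mathfrak g$ and put $\rho_i=r(\gamma_i)$. By \eqref{eq:trivial} and \eqref{eq:euler}, the $\rho_i$ form a global frame of $\mathrm{Der}_{E_0}(-\log\partial)$. The dual frame $\eta_1,\dots,\eta_{n-1}$ consists of global sections of $\Omega^1_{E_0}(\log\partial)$, which are closed by Deligne's theorem. As the functions $\eta_k(\rho_i)$ are constant,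
\[
0=d\eta_k(\rho_i,\rho_j)=\rho_i(\eta_k(\rho_j))-\rho_j(\eta_k(\rho_i))-\eta_k([\rho_i,\rho_j])=-\eta_k([\rho_i,\rho_j])
\]
for all $k$. So $[\rho_i,\rho_j]=0$, the image of $r$ is abelian, and $[\mathfrak g,\mathfrak g]\subset\ker r$. The second claim follows from Lemma~\ref{lem:central}.
\end{proof}

It remains to understand how $\chi$ acts on functions on $X$. Formula \eqref{eq:chi} says that $\chi$ measures the order of vanishing along $E_0$: it multiplies a function of order $j$ by $j$, up to terms of higher order. To draw conclusions on $\mathfrak m/\mathfrak m^k$ we must know that a high order along $E_0$ forces a high order at $p$. This is a statement about the complete local ring $\hat{\mathcal O}$, with maximal ideal $\hat{\mathfrak m}$. We recall Chevalley's theorem: \emph{if $I_1\supset I_2\supset\cdots$ are ideals of $\hat{\mathcal O}$ with $\bigcap I_j=0$, then for each $k$ there is $N$ with $I_N\subset\hat{\mathfrak m}^k$.} (The images of the $I_j$ in the finite-dimensional space $\hat{\mathcal O}/\hat{\mathfrak m}^k$ stabilize to a subspace $V_k$, and $V_{k+1}\to V_k$ is onto. A nonzero element of some $V_k$ would lift to a compatible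 sequence, whose limit is a nonzero element of $\bigcap_k(I_j+\hat{\mathfrak m}^k)=I_j$ for every $j$.)

\begin{lemma}\label{lem:diag}
For every $k\ge2$, the endomorphism of $\mathfrak m/\mathfrak m^k$ induced by $\chi$ is diagonalizable, and its eigenvalues are positive integers.
\end{lemma}

\begin{proof}
Fix $y\in E_0$ with coordinates $(v_1,\dots,v_n)=(z,y_1,\dots,y_{n-1})$ centered at $y$, and coordinates $x_1,\dots,x_n$ centered at $p$.

The substitution map $f^*:\hat{\mathcal O}\to\hat{\mathcal O}_{Y,y}$ is injective. Otherwise let $G\ne0$ be an element of the kernel of minimal order. Then $G(p)=0$, so $G$ has order at least $1$. The chain rule gives $\sum_if^*(\partial_iG)\cdot\partial(f^*x_i)/\partial v_j=0$ for all $j$. The Jacobian determinant of $f$ is a nonzero element of the domain $\hat{\mathcal O}_{Y,y}$, since $f$ is an isomorphism off $E$. Hence $f^*(\partial_iG)=0$ for all $i$. But some $\partial_iG$ is nonzero of smaller order, a contradiction.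

Let $I_j=\{G\in\hat{\mathcal O}:f^*G\in(z^j)\}$. By injectivity $\bigcap_jI_j=0$, so $I_N\subset\hat{\mathfrak m}^k$ for some $N$. Also $I_1=\hat{\mathfrak m}$, because the functions $f^*x_i$ vanish on $E_0$ and units map to units. The identity $f^*\chi(G)=\chi_Y(f^*G)$ extends from polynomials to $\hat{\mathcal O}$ by continuity. If $f^*G=z^ju$, then by \eqref{eq:chi}
\[
\chi_Y(z^ju)=jz^ju+z^{j+1}\partial_zu+z\,\xi(z^ju)\in jz^ju+(z^{j+1}),
\]
because $\xi(z)\in(z)$. Thus $(\chi-j)I_j\subset I_{j+1}$, and $\prod_{j=1}^{N-1}(\chi-j)$ maps $\hat{\mathfrak m}$ into $I_N\subset\hat{\mathfrak m}^k$. So $\chi$ acts on $\mathfrak m/\mathfrak m^k=\hat{\mathfrak m}/\hat{\mathfrak m}^k$ with minimal polynomial dividing $\prod_{j=1}^{N-1}(T-j)$, which has simple positive integer roots.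
\end{proof}

\section{Weighted homogeneity}\label{sec:weights}

Let $w_1,\dots,w_n$ be the eigenvalues of $\chi$ on $\mathfrak m/\mathfrak m^2$; they are the eigenvalues of the linear part of $\chi$. Lemma~\ref{lem:diag} suggests that $\chi$ is linear and diagonal in suitable coordinates; to obtain convergent coordinates we use the Poincar\'e--Dulac theorem \cite[\S24]{Arnold}: \emph{a holomorphic vector field vanishing at a point, whose linear part has eigenvalues $w_i$ in the Poincar\'e domain} (that is, $0$ is not in their convex hull), \emph{is biholomorphically equivalent to a polynomial field consisting of its linear part in Jordan form plus resonant monomials}, that is, multiples of $x^\alpha\partial_i$ with $|\alpha|\ge2$ and $\sum_j\alpha_jw_j=w_i$.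

Given coordinates $x_1,\dots,x_n$, we give $x^\alpha$ the weight $\sum\alpha_jw_j$ and $x^\alpha\partial_i$ the weight $\sum\alpha_jw_j-w_i$. Let $P_d\subset R=\mathbb C[x_1,\dots,x_n]$ be the span of the monomials of weight $d$. Since all $w_j$ are positive, $P_d$ is finite-dimensional and $P_0=\mathbb C$. Every germ of function $a$ or vector field $\xi$ has polynomial components $a_d$, $\xi_e$ of weight $d$, $e$, and the weights that occur are bounded below. With $S=\sum w_ix_i\partial_i$ we have $S(a_d)=d\,a_d$ and $[S,\xi_e]=e\,\xi_e$.

\begin{proposition}\label{prop:weights}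
There are holomorphic coordinates $x_1,\dots,x_n$ centered at $p$ such that:
\begin{itemize}
\item[(i)] $\chi=\sum w_ix_i\partial_i$;
\item[(ii)] $D$ has a reduced equation $h\in P_{d_0}$ for some $d_0$;
\item[(iii)] the Lie algebra $L_0$ of polynomial fields $\xi$ of weight $0$ with $\xi(h)\in\mathbb Ch$ maps isomorphically onto $\mathfrak g$, and every $\mathbb C$-basis of $L_0$ is an $\mathcal O$-basis of $L$.
\end{itemize}
\end{proposition}

\begin{proof}
(i) By Lemma~\ref{lem:diag} the $w_i$ are positive and the linear part of $\chi$ is diagonalizable. So there are coordinates with $\chi=S+N$, where $N$ is a sum of resonant monomials. These have weight $0$, so $[S,N]=0$. On $\mathfrak m/\mathfrak m^k$, the operator $S$ is diagonal in the basis of monomials, and $N$ is nilpotent because it raises the ordinary degree. So $S+N$ is the Jordan decomposition of $\chi$ on $\mathfrak m/\mathfrak m^k$. Since $\chi$ is diagonalizable there, $N$ acts as $0$. Hence $N(x_i)\in\bigcap_k\mathfrak m^k=0$ for all $i$, and $N=0$.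

(ii) Let $\mathfrak n_k\subset\mathcal O$ be the ideal of series all of whose terms have weight at least $k$, so that $\mathcal O/\mathfrak n_k\cong\bigoplus_{d<k}P_d$ is the decomposition into eigenspaces of $\chi$. As $\chi(h)\in(h)$, the ideal $(h)$ is $\chi$-stable. Its image in $\mathcal O/\mathfrak n_k$ is then the sum of its intersections with the eigenspaces, so $h_d\in(h)+\mathfrak n_k$ for all $d$ and $k$. Each power of $\mathfrak m$ contains $\mathfrak n_k$ for large $k$, so Krull's intersection theorem in $\mathcal O/(h)$ gives $h_d\in(h)$. Let $h_{d_0}$ be the nonzero component of lowest weight and write $h_{d_0}=ch$. The component of weight $d_0$ of $ch$ is $c(0)h_{d_0}$, so $c(0)=1$ and $c$ is a unit. Replace $h$ by $h_{d_0}$.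

(iii) Let $\xi\in L$ with $\xi(h)=ah$. Taking components of weight $e+d_0$ gives $\xi_e(h)=a_eh$. So $\xi_e\in L$ for all $e$, $\xi_0\in L_0$, and $L_0$ consists of the elements of $L$ of weight $0$. For $e\ne0$, Lemma~\ref{lem:central} gives $\xi_e=e^{-1}[\chi,\xi_e]\in\mathfrak mL$. For every $k$, the tail $\xi-\sum_{e<M}\xi_e$ lies in $\mathfrak m^k\mathrm{Der}_{X,p}$ for large $M$, so $\xi-\xi_0\in\mathfrak mL+\mathfrak m^k\mathrm{Der}_{X,p}$. Krull's theorem for the finitely generated module $\mathrm{Der}_{X,p}/\mathfrak mL$ gives $\xi-\xi_0\in\mathfrak mL$. Hence $L_0\to\mathfrak g$ is onto. Choose $\theta_1,\dots,\theta_n\in L_0$ lifting a basis of $\mathfrak g$. By Nakayama's lemma they generate $L$, and $n$ generators of a free module of rank $n$ form a basis. The component of weight $0$ of $\sum a_i\theta_i$ is $\sum a_i(0)\theta_i$, so $L_0=\bigoplus\mathbb C\theta_i$ has dimension $n$, and the Lie homomorphism $L_0\to\mathfrak g$ is bijective.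
\end{proof}

In the plane model this already finishes the proof, since $\eta$ has weight $m-2$. In higher dimension it does not, and the nilpotency of $\mathfrak g$ is needed.

\begin{example}\label{ex:conic}
Let $h=x(xz-y^2)$ on $\mathbb C^3$, the cone over a conic and a tangent line. The linear fields
\[
\chi=x\partial_x+y\partial_y+z\partial_z,\qquad\sigma=x\partial_x-z\partial_z,\qquad\nu=x\partial_y+2y\partial_z
\]
satisfy $\chi(h)=3h$, $\sigma(h)=h$, $\nu(h)=0$, and their determinant is $2h$. So $D$ is free, all conclusions of Proposition~\ref{prop:weights} hold with $w=(1,1,1)$, and $\chi$ is central. But $[\sigma,\nu]=\nu$, so $\mathfrak g$ is not nilpotent. The divisor is not normal crossing in codimension $1$: at $(0,0,z_0)$ with $z_0\ne0$ the lowest-order form of $h$ is $z_0x^2$.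
\end{example}

\section{Normal crossing coordinates}\label{sec:coordinates}

Keep the coordinates and the equation of Proposition~\ref{prop:weights}, and let $\theta_1,\dots,\theta_n$ be a basis of $L_0$. By coherence there is a neighborhood $U$ of $p=0$ on which $h$ is a reduced equation of $D$ and the $\theta_i$ form a basis of $\mathrm{Der}(-\log D)_q$ for every $q\in U$. By Proposition~\ref{prop:nilpotent}, $(\operatorname{ad}\xi)^2=0$ on $L_0$ for all $\xi\in L_0$. We look for the fields $x_i\partial_i$ of the normal crossing model as in Section~\ref{sec:lines}, by asking which element of $L_0$ vanishes at a general point of a branch.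

We need the Jordan decomposition of a polynomial field $\xi$ of weight $0$, regarded as a derivation of $R$ that preserves each $P_d$. Let $R=\bigoplus_\lambda R^\lambda$ be the decomposition into generalized eigenspaces, and let $\xi_s$ act on $R^\lambda$ as $\lambda$. The Leibniz formula
\[
(\xi-\lambda-\mu)^M(ab)=\sum_{i=0}^M\binom Mi(\xi-\lambda)^i(a)\,(\xi-\mu)^{M-i}(b)
\]
gives $R^\lambda R^\mu\subset R^{\lambda+\mu}$, so $\xi_s$ is a derivation. Thus $\xi_s$ and $\xi_{\mathrm{nil}}=\xi-\xi_s$ are again polynomial fields of weight $0$, and $\xi_s$ is diagonalizable on each $P_d$. A finite-dimensional $\xi$-stable subspace of $R$ is the sum of its intersections with the $R^\lambda$, so it is stable under $\xi_s$ and $\xi_{\mathrm{nil}}$.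

\begin{lemma}\label{lem:branch}
Let $q\in U$ be a smooth point of $D$. There is $\xi\in L_0$ with $\xi(q)=0$ and $\xi(h)=h$. It is diagonalizable on each $P_d$, central in $L_0$, and vanishes on a neighborhood of $q$ in $D$.
\end{lemma}

\begin{proof}
\emph{Existence.} Since $q$ is a smooth point, there are coordinates $(z,y_1,\dots,y_{n-1})$ centered at $q$ with $z=h$. Let $\mathfrak m_q\subset\mathcal O_q$ be the maximal ideal and $M=\mathrm{Der}(-\log D)_q$. Both $\theta_1,\dots,\theta_n$ and $z\partial_z,\partial_{y_1},\dots,\partial_{y_{n-1}}$ are bases of $M$. The first basis shows that $L_0\to M/\mathfrak m_qM$ is bijective. The second shows that the kernel of the evaluation $M/\mathfrak m_qM\to T_qX$ is spanned by the class of $z\partial_z$. So the elements of $L_0$ vanishing at $q$ form a line $\mathbb C\xi$, where $\xi\equiv z\partial_z$ modulo $\mathfrak m_qM$. The function $\xi(h)/h$ is a constant, and it lies in $1+\mathfrak m_q$; so $\xi(h)=h$.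

\emph{Semisimplicity.} As $h\in R^1$ is an eigenvector, $\xi_s(h)=h$ and $\xi_{\mathrm{nil}}(h)=0$; in particular $\xi_{\mathrm{nil}}\in L_0$. Let $V=\bigoplus_{d\le\max w_j}P_d$ and let $V_q\subset V$ be the subspace of polynomials vanishing at $q$. Since $\xi(q)=0$, we have $\xi(V)\subset V_q$, so $V_q$ is stable under $\xi$ and hence under $\xi_{\mathrm{nil}}$. Then $\xi_{\mathrm{nil}}(x_j)=\xi_{\mathrm{nil}}(x_j-x_j(q))\in V_q$ for all $j$, that is, $\xi_{\mathrm{nil}}(q)=0$. So $\xi_{\mathrm{nil}}=c\,\xi$ for a constant $c$, and applying both sides to $h$ gives $c=0$. Thus $\xi=\xi_s$.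

\emph{Centrality.} Since $V$ contains the $x_j$, restriction embeds $L_0$ as a Lie subalgebra of $\operatorname{End}(V)$. As $\xi$ is diagonalizable on $V$, the operator $\operatorname{ad}\xi$ is diagonalizable on $\operatorname{End}(V)$, and so on the stable subspace $L_0$. A diagonalizable operator with square $0$ is $0$. This is the only use of nilpotency.

\emph{Vanishing.} Let $I\subset\mathcal O_q$ be the ideal generated by $\xi(x_1),\dots,\xi(x_n)$. It contains $\xi(u)=\sum_l\partial_l(u)\,\xi(x_l)$ for every $u$, and $I\subset\mathfrak m_q$. By centrality $\theta_i(\xi(x_k))=\xi(\theta_i(x_k))\in I$, so $I$ is stable under the $\theta_i$, and hence under all of $M=\sum\mathcal O_q\theta_i$, in particular under the $\partial_{y_k}$. So for $u\in I$ all iterated $y$-derivatives of $u$ lie in $\mathfrak m_q$, which means that the Taylor series of $u|_{z=0}$ at $q$ is $0$. Hence the coefficients $\xi(x_k)$ vanish on $D$ near $q$.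
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:local}]
Let $D_1,\dots,D_s$ be the irreducible components of the analytic set $D\cap U$ that contain $0$. Near $0$ their union is $D$, and each $D_i$ is the closure of a connected component $D_i^\circ$ of $D_{\mathrm{reg}}\cap U$. Choose $q_i\in D_i^\circ$ and let $\xi_i\in L_0$ be given by Lemma~\ref{lem:branch}. By the identity theorem $\xi_i$ vanishes on $D_i^\circ$, hence on $D_i$; and $\xi_i\ne0$ because $\xi_i(h)=h$.

The $\xi_i$ commute and are diagonalizable on each $P_d$, so they are simultaneously diagonalizable on each $P_d$. Let $\mathfrak M=(x_1,\dots,x_n)=\bigoplus_{d>0}P_d$. The ideal $\mathfrak M^2$ is graded and, by the Leibniz rule, stable under the $\xi_i$. For each $d>0$ extend a basis of common eigenvectors of $\mathfrak M^2\cap P_d$ to one of $P_d$. The added vectors $y_1,\dots,y_n$ give a basis of $\mathfrak M/\mathfrak M^2$, so they are local coordinates centered at $0$. If $\xi_i(y_j)=\lambda_{ij}y_j$, then $\xi_i=\sum_j\lambda_{ij}y_j\partial_{y_j}$ near $0$, and the zero set of $\xi_i$ is the coordinate subspace $\{y_j=0\text{ for all }j\text{ with }\lambda_{ij}\ne0\}$.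 It is not a neighborhood of $0$ and it contains the hypersurface $D_i$. So $\lambda_{ij}\ne0$ for exactly one index $j=j(i)$, and $D_i\subset\{y_{j(i)}=0\}$ near $0$. A hypersurface germ contained in an irreducible hypersurface germ equals it. Hence $D$ is a union of coordinate hyperplanes near $0$, and since $D$ is reduced, it is normal crossing at $p$.
\end{proof}

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:general}}\label{sec:global}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The implication (a)$\Rightarrow$(b) holds with $Z=\emptyset$, (b)$\Rightarrow$(c) is Lemma~\ref{lem:ncW}, and (c)$\Rightarrow$(a) is Theorem~\ref{thm:local} at every point of $D$. This proves Faber's conjecture. It remains to show (a)$\Rightarrow$(d)$\Rightarrow$(b).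

(a)$\Rightarrow$(d). Let $h=x_1\cdots x_k$. If $k=1$, then $\mathcal J=(1)$. If $k\ge2$, then $\mathcal J$ is generated by the monomials $\prod_{i\le k,\,i\ne j}x_i$ for $j\le k$. A convergent series lies in $\mathcal J$ if and only if each of its monomials omits at most one of $x_1,\dots,x_k$ (sort the monomials by a generator dividing them), and this holds if and only if the series lies in $(x_i,x_j)$ for all $i<j\le k$. So $\mathcal J$ is an intersection of prime ideals.

(d)$\Rightarrow$(b). This step does not use freeness. Let $\Sigma=\operatorname{Sing}D$ with its reduced structure; it has codimension at least $2$ in $X$. Let $Z$ be the union of $\operatorname{Sing}\Sigma$ and of the components of $\Sigma$ of codimension at least $3$. Then $Z$ is closed analytic of codimension at least $3$ in $X$, as $\operatorname{Sing}\Sigma$ is nowhere dense in $\Sigma$. Let $q\in\Sigma\setminus Z$. Then $\Sigma$ is smooth of codimension $2$ at $q$, say $\Sigma=\{x=y=0\}$ in coordinates $x,y,z_1,\dots,z_{n-2}$ centered at $q$, and $\mathcal J_q=(x,y)$ because $\mathcal J$ is radical. Write $h=h_1x+h_2y$. On $\Sigma$ we have $h_1=h_x=0$ and $h_2=h_y=0$, so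 $h\in(x,y)^2$, say $h=ax^2+2bxy+cy^2$. Then $h$ and the $\partial_{z_k}h$ lie in $(x,y)^2$, and modulo $(x,y)^2$ we have $h_x\equiv2(ax+by)$ and $h_y\equiv2(bx+cy)$. So the two-dimensional space $(x,y)/\mathfrak m_q(x,y)$ is spanned by $a(q)x+b(q)y$ and $b(q)x+c(q)y$, and $(ac-b^2)(q)\ne0$. After a linear change of $x,y$ we may assume $a(q)\ne0$. Let $s$ be a holomorphic square root of the unit $(b^2-ac)/a^2$. Then
\[
h=a\Bigl(\bigl(x+\tfrac bay\bigr)^2-s^2y^2\Bigr)=a\,\bigl(x+(\tfrac ba+s)y\bigr)\bigl(x+(\tfrac ba-s)y\bigr),
\]
and the last two factors have independent differentials at $q$ because $s(q)\ne0$. So $D$ is normal crossing at $q$. At points of $D\setminus\Sigma$ it is smooth, so $D\setminus Z$ has only normal crossing singularities.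
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
One implication is Lemma~\ref{lem:ncW}. Conversely, assume (W). Recall that the set of points at which a reflexive coherent sheaf on a complex manifold is not free is closed analytic of codimension at least $3$. By (S1) this applies to the set $Z_0$ of points at which $D$ is not free, and $Z_0\subset D$ because $\mathrm{Der}_X(-\log D)=\mathrm{Der}_X$ off $D$. By Theorem~\ref{thm:local}, $D$ is normal crossing at every point of $D\setminus Z_0$, so $D$ is normal crossing in codimension $1$. By (S3), $D$ is not normal crossing at any point of $Z_0$. Hence $Z_0$ is exactly the set of points at which $D$ is not normal crossing.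
\end{proof}

\begin{thebibliography}{9}

\bibitem{Arnold}
Arnold, \emph{Geometrical Methods in the Theory of ODE}.

\bibitem{BM}
Bierstone and Milman, Invent. Math. 128 (1997).

\bibitem{Deligne}
Deligne, \emph{Th\'eorie de Hodge II}.

\bibitem{Kollar}
Koll\'ar, \emph{Lectures on Resolution of Singularities}.

\bibitem{Liao}
Xia Liao, \emph{K-theoretic defect in Chern class identity for a free divisor}, arXiv:1612.07810 (2016).

\bibitem{Saito}
K. Saito, \emph{Theory of logarithmic differential forms and logarithmic vector fields}, 1980.

\bibitem{Wlodarczyk}
W{\l}odarczyk, \emph{Resolution of singularities of analytic spaces}.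

\end{thebibliography}
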